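\title{Centerpole sets for Borel and arbitrary colorings of Euclidean spaces}

\begin{abstract}
A set $C\subset\mathbb R^n$ is $k$-centerpole if every $k$-coloring of $\mathbb R^n$ has an unbounded monochromatic set that is symmetric with respect to a point of $C$. We prove that a finite set has this property for Borel colorings if and only if it has it for arbitrary colorings, and we deduce that the smallest size of a $k$-centerpole set is the same for the two classes of colorings, for all $k$ and $n$. This answers a question of Banakh and Chervak. Outside a countable set, the reflections in the points of $C$ generate a free action of a group of polynomial growth, and the main step is to show that the resulting bipartite graph has a Borel proper coloring with three colors.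
\end{abstract}

\section{Introduction}\label{sec:intro}

Color the nonnegative reals with one color and the negative reals with another. A monochromatic set that is symmetric with respect to a point $c$ lies between $0$ and $2c$, so it is bounded. In the plane two colors cannot achieve this: every $2$-coloring has an unbounded monochromatic symmetric set, and its center can be found among any three non-collinear points given in advance (Proposition~\ref{prop:two}). This paper is about sets of centers with this property.

Let $G$ be an abelian topological group. A set $B\subset G$ is \emph{totally bounded} if for every neighborhood $U$ of $0$ it is covered by finitely many translates of $U$, and \emph{unbounded} otherwise. In $\mathbb R^n$ with the Euclidean topology these words mean bounded and unbounded in the metric sense. We identify a positive integer $k$ with the set $\{0,1,\dots,k-1\}$. A \emph{$k$-coloring} of $G$ is any function $\chi\colon G\to k$; it is \emph{Borel} if every color class $\chi^{-1}(i)$ is a Borel set. A set $M\subset G$ is \emph{symmetric with respect to $c\in G$} if $M=2c-M$.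

A set $C\subset G$ is \emph{$k$-centerpole} (for arbitrary colorings) if for every $k$-coloring of $G$ there are a point $c\in C$ and an unbounded monochromatic set symmetric with respect to $c$. It is \emph{$k$-centerpole for Borel colorings} if this holds for every Borel $k$-coloring. The smallest cardinality of such a set is denoted by $c_k(G)$, respectively $c_k^B(G)$. If no such set exists, the value is $\infty$, which is regarded as larger than every cardinal. A set that works for all colorings works for the Borel ones, so $c_k^B(G)\le c_k(G)$. The following question is posed in \cite{BC}.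

\medskip
\noindent\textbf{Problem.} \emph{Is $c_k^B(\mathbb R^n)=c_k(\mathbb R^n)$ for every $k\le n$?}
\medskip

Call a coloring \emph{bad for $C$} if no point of $C$ is the center of an unbounded monochromatic symmetric set. Thus $C$ is $k$-centerpole for (Borel) colorings if and only if it has no bad (Borel) $k$-coloring, and the Problem asks whether wild colorings defeat more sets of centers than Borel colorings do. There is evidence on both sides. The bad colorings that one writes down by hand are made of half-spaces and cones (Section~\ref{sec:small}), and they are Borel. On the other hand, a bad coloring is essentially a proper coloring of the graph that joins $x$ to $2c-x$ for $c\in C$. Such a graph can be colored one component at a time with the axiom of choice, and already for three centers on a line most of it has a proper $2$-coloring but no Borel one (Section~\ref{sec:three}). We show that this loss is limited to one extra color, and that the answer to the Problem is yes.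

\begin{theorem}\label{thm:main}
For all positive integers $k,n$ we have $c_k^B(\mathbb R^n)=c_k(\mathbb R^n)$. This value is at most $2^{k+1}-1$ if $k\le n$, and it is $\infty$ if $k>n$.
\end{theorem}

The equality already holds for each finite set of centers.

\begin{theorem}\label{thm:finite}
Let $C\subset\mathbb R^n$ be finite and $k\ge1$. Then $C$ is $k$-centerpole for Borel colorings if and only if it is $k$-centerpole for arbitrary colorings.
\end{theorem}

For $k\ge3$ the argument uses little about $\mathbb R^n$.

\begin{theorem}\label{thm:group}
Let $G$ be a separable metrizable abelian topological group such that $\{x\in G:2x=0\}$ is countable, let $C\subset G$ be finite and $k\ge3$. Then $C$ is $k$-centerpole for Borel colorings if and only if it is $k$-centerpole for arbitrary colorings. Hence, if $k\ge3$ and $c_k^B(G)$ is finite, then $c_k(G)=c_k^B(G)$.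
\end{theorem}

Here is the plan of the proof of Theorem~\ref{thm:group}. Given a bad coloring $\chi_0$, we split $G$ into a countable set $P$ and its complement $X$, both invariant under the reflections $x\mapsto 2c-x$. On $P$ every coloring is Borel, so we keep $\chi_0$. On $X$ the group generated by the reflections acts freely and has polynomial growth, and we replace $\chi_0$ by a Borel $3$-coloring in which $x$ and $2c-x$ never have the same color. The existence of this $3$-coloring (Proposition~\ref{prop:core}) is the core of the paper. Section~\ref{sec:three} explains its mechanism on an example and Section~\ref{sec:core} proves it. The cases $k\le2$, which it does not cover, are settled directly in Section~\ref{sec:small}. Section~\ref{sec:finite} proves Theorems~\ref{thm:finite} and~\ref{thm:group}. To pass from finite sets to Theorem~\ref{thm:main} one must know that $c_k^B(\mathbb R^n)$ is finite for $k\le n$; this follows from the Lusternik--Schnirelmann theorem in Section~\ref{sec:LS}.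

\section{Few colors and many colors}\label{sec:small}

We first restate badness in terms of pairs of points. For a coloring $\chi$ of $G$ and $c\in G$ let
\[
M_c(\chi)=\{x\in G:\chi(x)=\chi(2c-x)\}.
\]

\begin{lemma}\label{lem:bad}
A $k$-coloring $\chi$ of $G$ is bad for $C$ if and only if $M_c(\chi)$ is totally bounded for every $c\in C$.
\end{lemma}

\begin{proof}
A monochromatic set symmetric with respect to $c$ is contained in $M_c(\chi)$, and subsets of totally bounded sets are totally bounded. Conversely, $M_c(\chi)$ is the union of the $k$ sets $\{x:\chi(x)=\chi(2c-x)=i\}$, each monochromatic and symmetric with respect to $c$, and a finite union of totally bounded sets is totally bounded.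
\end{proof}

The \emph{reflection graph} of $C$ has vertex set $G$ and joins $x$ to $2c-x$ for each $c\in C$. A coloring of a graph is \emph{proper} if adjacent vertices have different colors. By Lemma~\ref{lem:bad}, for finite $C\subset\mathbb R^n$ a coloring is bad exactly when it is proper outside a bounded set.

With one color, $M_c(\chi)=\mathbb R^n$. So every nonempty set is $1$-centerpole and the empty set is not, for both classes of colorings, and $c_1^B(\mathbb R^n)=c_1(\mathbb R^n)=1$. With two colors the answer is still explicit.

\begin{proposition}\label{prop:two}
For any $C\subset\mathbb R^n$ the following are equivalent: \emph{(a)} $C$ is $2$-centerpole; \emph{(b)} $C$ is $2$-centerpole for Borel colorings; \emph{(c)} $C$ is not contained in a line. (A set with at most one point counts as contained in a line.)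
\end{proposition}

\begin{proof}
(a) implies (b) by definition.

(b) implies (c). Let $C$ lie in a line; we find a bad Borel $2$-coloring. Affine bijections preserve symmetric sets, bounded sets and Borel sets, so we may take the line to be $\mathbb R\times\{0\}$. Write $x=(x_1,x')$ with $x'\in\mathbb R^{n-1}$. Let $\chi(x)=0$ if $x'\ne0$ and the first nonzero coordinate of $x'$ is positive, or if $x'=0$ and $x_1\ge0$; let $\chi(x)=1$ otherwise. This coloring is Borel. For $c=(c_1,0)$ we have $2c-x=(2c_1-x_1,-x')$. If $x'\neq0$, the two points have different colors. If $x'=0$, they both have color $0$ only when $0\le x_1\le 2c_1$, and both have color $1$ only when $2c_1<x_1<0$. So $M_c(\chi)$ is bounded.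

(c) implies (a). Let $a,b,c\in C$ be non-collinear and suppose that a $2$-coloring $\chi$ is bad for $C$. By Lemma~\ref{lem:bad} there is $R$ such that $\chi(x)\ne\chi(2u-x)$ whenever $u\in\{a,b,c\}$ and $|x|>R$. Let $R'=R+2\max(|a|,|b|,|c|)$. If $|x|>R'$ and $u,w\in\{a,b,c\}$, then $|x|>R$ and $|2u-x|>R$, and two changes of color among two colors give
\[
\chi(x)=\chi\bigl(2w-(2u-x)\bigr)=\chi\bigl(x+2(w-u)\bigr).
\]
Write $[s,t]=a+s(b-a)+t(c-a)$. Outside the ball of radius $R'$ the steps $(\pm2,0)$ and $(0,\pm2)$ in the coordinates $(s,t)$ preserve the color. For a positive integer $l$, walk by such steps from $[2l,0]$ to $[2l,2l]$, then to $[-2l,2l]$, then to $[-2l,0]$. Along the walk $\max(|s|,|t|)=2l$. Since $b-a$ and $c-a$ are linearly independent, there is $\delta>0$ with $|[s,t]-a|\ge\delta\max(|s|,|t|)$, so for large $l$ the walk stays outside the ball of radius $R'$. Hence $\chi([2l,0])=\chi([-2l,0])$. But $[-2l,0]=2a-[2l,0]$ has the other color, a contradiction.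
\end{proof}

In particular $c_2^B(\mathbb R^n)=c_2(\mathbb R^n)=3$ for $n\ge2$. The last argument finds odd cycles of the reflection graph far from the origin, and it finds them inside the countable group generated by $C$. We shall see that for every $k\ge3$ as well the obstruction to a bad coloring lives in that countable group.

With more than $n$ colors the coloring of the line by sign generalizes to $\mathbb R^n$.

\begin{proposition}\label{prop:many}
There is a Borel $(n+1)$-coloring of $\mathbb R^n$ that is bad for $C=\mathbb R^n$. Hence $c_k^B(\mathbb R^n)=c_k(\mathbb R^n)=\infty$ for $k>n$.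
\end{proposition}

\begin{proof}
Let $a_j=e_j$ for $1\le j\le n$ be the standard basis and $a_0=-(e_1+\dots+e_n)$. Up to a scalar, $\sum_ja_j=0$ is the only linear relation among these vectors, so any $n$ of them form a basis. Let $K_i$ be the closed cone of all combinations of $\{a_j:j\ne i\}$ with nonnegative coefficients. The cones $K_0,\dots,K_n$ cover $\mathbb R^n$: write $x=\sum_jt_ja_j$ and subtract $\min_jt_j$ from all coefficients. Color $x$ by the least $i$ with $x\in K_i$. This coloring is Borel. A set of color $i$ that is symmetric with respect to $c$ lies in $K_i\cap(2c-K_i)$. In the basis $\{a_j:j\ne i\}$, each coordinate of a point of this intersection lies between $0$ and the corresponding coordinate of $2c$, so the intersection is bounded. For $k>n$ the coloring is a $k$-coloring that is bad for every subset of $\mathbb R^n$.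
\end{proof}

\section{Three centers on a line}\label{sec:three}

This section studies the reflection graph of two subsets of $\mathbb R$. The first shows how a Borel $2$-coloring arises, the second why it may fail to exist and what a third color can do. A proper $2$-coloring of a connected bipartite graph is determined by a base point: color each vertex by the parity of its distance to the base point. The question is whether base points can be chosen in a Borel way.

\begin{example}\label{ex:two}
Let $C=\{0,1\}$ and $X=\mathbb R\setminus\mathbb Z$. The reflections $x\mapsto-x$ and $x\mapsto2-x$ generate all maps $x\mapsto\pm x+2m$, $m\in\mathbb Z$, and each component of the reflection graph in $X$ contains exactly one point of $(0,1)$. With this point as base point we obtain the Borel proper $2$-coloring $\chi(x)=\lfloor x\rfloor\bmod 2$.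
\end{example}

Now let $C=\{0,1,\sqrt2\}$, let $H=\mathbb Z+\mathbb Z\sqrt2$ be the group generated by $C$, and let $X=\mathbb R\setminus H$. The three reflections generate all maps $x\mapsto\pm x+v$ with $v\in2H$. For $x\in X$ and $p,q\in\mathbb Z$ put $x_{p,q}=x+2p+2q\sqrt2$. The points $x_{p,q}$ and $-x_{p,q}$ are all distinct because $2x\notin 2H$, they form the component of $x$, and the neighbors of $x_{p,q}$ are $-x_{p,q}$, $-x_{p-1,q}$ and $-x_{p,q-1}$. This is the honeycomb graph: take unit vectors $f_1,f_2$ at an angle of $60^\circ$, and draw $x_{p,q}$ at $pf_1+qf_2$ and $-x_{p,q}$ at $pf_1+qf_2+\frac13(f_1+f_2)$; then the three edges at each vertex have length $1/\sqrt3$ and sum to zero as vectors. So every component is bipartite, and choosing one base point in each component gives a proper $2$-coloring of $X$.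

\begin{proposition}\label{prop:no2}
For $C=\{0,1,\sqrt2\}$ and $X=\mathbb R\setminus H$ there is no Borel map $\chi\colon X\to\{0,1\}$ with $\chi(x)\ne\chi(2c-x)$ for all $x\in X$, $c\in C$.
\end{proposition}

\begin{proof}
Suppose that $\chi$ exists and let $E=\chi^{-1}(0)$. For $c\in C$ we have $\chi(x+2c)\ne\chi(-x)\ne\chi(x)$, so $E$ is invariant under translations by $2H$, which is dense in $\mathbb R$ because $\sqrt2$ is irrational.

A measurable set $E$ invariant under a dense group of translations is null or conull for Lebesgue measure $\lambda$. Otherwise the Lebesgue density theorem gives intervals $I,J$ of the same length $2r$ with $\lambda(I\cap E)>3r/2$ and $\lambda(J\setminus E)>3r/2$. Choose a translation $h$ in the group with $\lambda((I+h)\setminus J)<r/2$. Then $\lambda(J\cap E)>r$, and $\lambda(J)>5r/2$, which is absurd.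

Finally $-E=\chi^{-1}(1)$, so $E$ and $-E$ partition the conull set $X$. They can be neither both null nor both conull.
\end{proof}

So base points cannot be chosen globally. They can be chosen locally: a finite set of reals has a least element. This suggests cutting each component into finite pieces, giving each piece its own base point, and using a third color where two base points disagree. The next lemma shows that the repair needs only two layers of vertices. Let $d$ be the path metric of a graph. The \emph{collar} of a nonempty vertex set $A$ is the set of vertices $x$ with $1\le d(x,A)\le2$.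

\begin{lemma}\label{lem:cut}
Let $\sigma,\sigma'$ be proper colorings of a connected graph with colors $0,1$, and let $A$ be a nonempty set of vertices. Define
\[
\psi(x)=\begin{cases}
2&\text{if $x$ is in the collar of $A$ and $\sigma(x)=1$,}\\
\sigma(x)&\text{if not, and $d(x,A)\le1$,}\\
\sigma'(x)&\text{if not, and $d(x,A)\ge2$.}
\end{cases}
\]
Then $\psi$ is a proper coloring, $\psi=\sigma$ on $A$, and $\psi(x)=\sigma'(x)$ when $d(x,A)\ge3$.
\end{lemma}

\begin{proof}
The last two statements are read off the definition. Let $x,y$ be adjacent. They do not both have color $2$, since $\sigma(x)\ne\sigma(y)$. If exactly one has color $2$, the colors differ. Suppose that neither has color $2$. The distances of $x$ and $y$ to $A$ differ by at most $1$. They are not $1$ and $2$, since then both points would lie in the collar and the one with $\sigma=1$ would have color $2$. So both distances are at most $1$, and $\psi=\sigma$ at both points, or both are at least $2$, and $\psi=\sigma'$ at both points.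
\end{proof}

In words, the vertices of color $2$ form an independent set that meets every path leading from $A$ out of its collar, and each side of this cut may use its own $2$-coloring. Figure~\ref{fig:hex} shows $\psi$ for a hexagon in the honeycomb graph.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,every node/.style={circle,draw,fill=white,inner sep=1.5pt,font=\small}]
\foreach \x in {0,60,120,180,240,300}{
 \begin{scope}[rotate=\x]
  \draw[very thick] (0:1) -- (60:1);
  \draw (0:1) -- (0:2) -- ++(60:1) -- ++(120:1);
  \draw (0:2) ++(60:1) -- ++(0:1);
  \draw (0:2) -- ++(-60:1) -- ++(0:1);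
 \end{scope}}
\foreach \x in {0,120,240}{
 \begin{scope}[rotate=\x]
  \path (0:1) node{0} (0:2) node[fill=gray!40]{2} ++(60:1) node{1} ++(0:1) node{0}
        (0:2) ++(-60:1) node{1} ++(0:1) node{0};
 \end{scope}}
\foreach \x in {60,180,300}{
 \begin{scope}[rotate=\x]
  \path (0:1) node{1} (0:2) node{0} ++(60:1) node[fill=gray!40]{2} ++(0:1) node{1}
        (0:2) ++(-60:1) node[fill=gray!40]{2} ++(0:1) node{1};
 \end{scope}}
\end{tikzpicture}
\caption{A proper $3$-coloring of the vertices of the honeycomb graph within distance $3$ of a hexagon $A$ (thick edges). It agrees with a proper $2$-coloring $\sigma$ on $A$ and with the opposite coloring $1-\sigma$ at distance $3$. The shaded vertices, of color $2$, are those at distance $1$ or $2$ from $A$ where $\sigma=1$; removing them separates $A$ from the vertices at distance $3$.}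
\label{fig:hex}
\end{figure}

Lemma~\ref{lem:cut} can be applied around many pieces at once provided their collars do not touch. Finite pieces that are pairwise far apart cannot cover an infinite connected graph, so we allow nesting: any two pieces are either far apart, or one lies inside the other together with a neighborhood. Each vertex then takes its base point from the first piece that contains it, and the collar of a piece reconciles its $2$-coloring with that of the piece around it. No outermost piece is needed. A Borel family of pieces of this kind is called a \emph{toast}, and most of the next section is devoted to building one.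

\section{Borel 3-colorings for groups of polynomial growth}\label{sec:core}

Throughout this section $\Gamma$ is a group generated by a finite set $S$ of elements of order $2$, and $\mathrm{sgn}\colon\Gamma\to\{\pm1\}$ is a homomorphism with $\mathrm{sgn}(s)=-1$ for all $s\in S$. The \emph{length} $|\gamma|$ of $\gamma\in\Gamma$ is the least number of elements of $S$ whose product is $\gamma$; as $s=s^{-1}$ for $s\in S$, we have $|\gamma^{-1}|=|\gamma|$. Let $b(r)$ be the number of $\gamma$ with $|\gamma|\le r$. The group $\Gamma$ acts by homeomorphisms on a separable metrizable space $X$, and the action is \emph{free}: $\gamma x=x$ implies $\gamma=e$.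

\begin{proposition}\label{prop:core}
In this setting, let $\Gamma$ be infinite and let $b(r)\le a(1+r)^\nu$ for some constant $a$ and positive integer $\nu$. Then there is a Borel map $\chi\colon X\to\{0,1,2\}$ with $\chi(sx)\ne\chi(x)$ for all $x\in X$, $s\in S$.
\end{proposition}

A greedy argument (Lemma~\ref{lem:greedy} below) gives a Borel proper coloring with $|S|+1$ colors. So the proposition has content from $|S|=3$ on, and the honeycomb graph is among the first cases. The action of Section~\ref{sec:three} satisfies the hypotheses (see Section~\ref{sec:finite}), so by Proposition~\ref{prop:no2} the number $3$ is optimal, although all the graphs concerned are bipartite.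

\subsection{The graph on $X$ and local rules}\label{sub:local}

Consider the graph on $X$ with edges $\{x,sx\}$, $s\in S$. Its components are the orbits. Let $d$ be its path metric, with $d=\infty$ between different orbits. By freeness,
\begin{equation}\label{eq:dist}
d(\alpha x,\beta x)=|\beta\alpha^{-1}|\qquad(\alpha,\beta\in\Gamma,\ x\in X).
\end{equation}
For $E\subset X$ and an integer $t\ge0$ let $N_t(E)=\{x:d(x,E)\le t\}=\bigcup_{|\gamma|\le t}\gamma E$, and write $N_t(x)$ for the ball $N_t(\{x\})$, which has exactly $b(t)$ points. Since $\Gamma$ acts by homeomorphisms, $N_t(E)$ is Borel when $E$ is.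

To choose base points we need a linear order on $X$. Fix a compatible metric on $X$ and a dense sequence $q_1,q_2,\dots$, and let $f_m(x)$ be the distance from $x$ to $q_m$ in this metric. The functions $f_m$ are continuous and separate points: if $f_m(x)=f_m(y)$ for all $m$, let $q_m$ tend to $x$ along a subsequence. Put $x\prec y$ if $x\neq y$ and $f_m(x)<f_m(y)$ for the least $m$ with $f_m(x)\ne f_m(y)$. This is the lexicographic order, which is linear. For $\alpha,\beta\in\Gamma$ the set $\{x:\alpha x\prec\beta x\}$ is Borel, being the union over $m$ of the sets where $f_l(\alpha x)=f_l(\beta x)$ for $l<m$ (a closed condition) and $f_m(\alpha x)<f_m(\beta x)$ (an open one).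

A \emph{test} is a condition on $x\in X$ of the form ``$\gamma x\in V$'' with $V$ Borel, or ``$\alpha x\prec\beta x$''. Each test defines a Borel set. A function with finitely many values on a Borel set $Z\subset X$ is given by a \emph{local rule} if there is a finite list of tests, the same for all $x\in Z$, whose outcomes at $x$ determine the value at $x$. Each fiber is then the intersection of $Z$ with a finite Boolean combination of Borel sets, so the function is Borel.

Let $A$ be a finite nonempty subset of an orbit and let $o(A)$ be its $\prec$-least element. Each point of the orbit is $\gamma\,o(A)$ for a unique $\gamma$, and we put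
\[
\sigma_A(\gamma\, o(A))=0\ \text{ if }\mathrm{sgn}\,\gamma=1,\qquad \sigma_A(\gamma\, o(A))=1\ \text{ if }\mathrm{sgn}\,\gamma=-1 .
\]
Since $\mathrm{sgn}(s\gamma)=-\mathrm{sgn}\,\gamma$, this is a proper $2$-coloring of the orbit. When orbits are finite, nothing more is needed.

\begin{lemma}\label{lem:finitegroup}
If $\Gamma$ is finite, there is a Borel map $\chi\colon X\to\{0,1\}$ with $\chi(sx)\ne\chi(x)$ for all $x\in X$, $s\in S$.
\end{lemma}

\begin{proof}
Let $\chi(x)=\sigma_{\Gamma x}(x)$. The tests $\alpha x\prec\beta x$, $\alpha,\beta\in\Gamma$, determine the $\gamma$ with $\gamma x=o(\Gamma x)$, and $\chi(x)$ is determined by $\mathrm{sgn}\,\gamma^{-1}=\mathrm{sgn}\,\gamma$. So $\chi$ is given by a local rule.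
\end{proof}

The second tool runs greedy algorithms in countably many Borel rounds. A set of vertices is \emph{independent} if it contains no two adjacent vertices.

\begin{lemma}\label{lem:greedy}
Let $F\subset\Gamma\setminus\{e\}$ be finite with $F=F^{-1}$, and let $Z\subset X$ be Borel. Consider the graph on $Z$ that joins $z$ to $\gamma z$ whenever $\gamma\in F$ and $\gamma z\in Z$.
\begin{enumerate}
\item[(a)] It has a Borel maximal independent set.
\item[(b)] If all degrees are at most $\Delta$, it has a Borel proper $(\Delta+1)$-coloring.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $O_1,O_2,\dots$ be those members $O$ of a countable base of $X$ with $\gamma O\cap O=\emptyset$ for all $\gamma\in F$. They cover $X$: given $x$ and $\gamma\in F$, the points $x\ne\gamma x$ have disjoint neighborhoods, so by continuity every small enough neighborhood $O$ of $x$ satisfies $\gamma O\cap O=\emptyset$, and $F$ is finite. The sets $Z_m=Z\cap O_m\setminus\bigcup_{l<m}O_l$ are Borel and independent, and they partition $Z$.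

(a) Let $I_m=Z_m\setminus\bigcup_{\gamma\in F}\gamma(I_1\cup\dots\cup I_{m-1})$, the set of points of $Z_m$ with no neighbor in an earlier $I_l$. The union $I=\bigcup_mI_m$ is Borel. It is independent, because $I_m\subset Z_m$ and points of $I_m$ have no neighbors in $I_l$ for $l<m$. It is maximal, because a point of $Z_m\setminus I_m$ has a neighbor in $I$.

(b) By induction on $m$, give $x\in Z_m$ the least color in $\{0,\dots,\Delta\}$ that is not used on its neighbors in $Z_1\cup\dots\cup Z_{m-1}$. This is a local rule on $Z_m$ in terms of the color classes on $Z_1,\dots,Z_{m-1}$. Adjacent points lie in different sets $Z_m$, and the later one avoids the color of the earlier one.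
\end{proof}

From now on the hypotheses of Proposition~\ref{prop:core} hold; in particular all orbits are infinite.

\subsection{Separated balls at rapidly growing scales}\label{sub:balls}

The raw material for the toast is a sequence of families of balls. The balls of the $j$-th family have radius comparable to a scale $\rho_j$ and are very far apart, and all families together cover $X$. At one scale, a covering family of balls splits into finitely many well-separated subfamilies, and we may keep only one of them in each orbit. To see that what we keep still covers $X$, we use the pigeonhole principle over all scales, and for this the number of subfamilies must not grow with the scale. Polynomial growth provides such scales.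

\begin{lemma}\label{lem:scales}
Let $L=201^{\nu+1}$. There are integers $\rho_1\ge100$ and $\rho_{j+1}\ge100\rho_j$ $(j\ge1)$ with $b(201\rho_j)\le L\,b(\rho_j)$ for all $j$.
\end{lemma}

\begin{proof}
It suffices to show that $b(201^{t+1})\le L\,b(201^t)$ for infinitely many integers $t\geq 1$, and to let $\rho_1<\rho_2<\cdots$ be the corresponding powers $201^t$. Otherwise there is $t_0$ with $b(201^t)\ge L^{t-t_0}=201^{(\nu+1)(t-t_0)}$ for all $t\ge t_0$. For large $t$ this contradicts $b(201^t)\le a(1+201^t)^\nu\le a2^\nu201^{\nu t}$.
\end{proof}

\begin{lemma}\label{lem:balls}
There are Borel sets $\hat Y_1,\hat Y_2,\ldots\subset X$ such that distinct points of $\hat Y_j$ are at distance greater than $200\rho_j$ and $\bigcup_jN_{3\rho_j}(\hat Y_j)=X$.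
\end{lemma}

\begin{proof}
\emph{One scale.} Fix $j$ and write $\rho=\rho_j$. Lemma~\ref{lem:greedy}(a) with $Z=X$ and $F=\{\gamma:0<|\gamma|\le2\rho\}$ gives a Borel set $Y_j$ whose distinct points are at distance greater than $2\rho$, and which is maximal with this property. By maximality every $x\in X$ is within $2\rho$ of $Y_j$. For $y\in Y_j$, the balls $N_\rho(y')$ with $y'\in Y_j\cap N_{200\rho}(y)$ are disjoint and lie in $N_{201\rho}(y)$. So there are at most $b(201\rho)/b(\rho)\le L$ such points $y'$, including $y$ itself. Lemma~\ref{lem:greedy}(b) with $Z=Y_j$, $F=\{\gamma:0<|\gamma|\le200\rho\}$ and $\Delta=L-1$ partitions $Y_j$ into Borel sets $Y_{j,0},\dots,Y_{j,L-1}$, in each of which distinct points are at distance greater than $200\rho$.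

\emph{One class for each orbit.} We want to assign to every orbit a class $i<L$ such that the balls of radius $3\rho_j$ around points of $Y_{j,i}$, $j\ge1$, cover the orbit. The set of points covered by class $i$ need not be a union of orbits, so we ask for points covered with an arbitrarily large margin. Let $X_i$ be the set of $x$ such that for every integer $t\ge0$ there is $j$ with $d(x,Y_{j,i})\le3\rho_j-t$.

The set $X_i=\bigcap_t\bigcup_{j:\,3\rho_j\ge t}N_{3\rho_j-t}(Y_{j,i})$ is Borel. It is $\Gamma$-invariant: if $x\in X_i$ and $d(x,x')=m<\infty$, then for given $t$ there is $j$ with $d(x,Y_{j,i})\le3\rho_j-t-m$, and so $d(x',Y_{j,i})\le3\rho_j-t$. The sets $X_0,\dots,X_{L-1}$ cover $X$. Indeed, for $x\in X$ and each $j$ there is $i$ with $d(x,Y_{j,i})\le2\rho_j=3\rho_j-\rho_j$. Some $i$ occurs for infinitely many $j$, and $\rho_j\to\infty$, so $x\in X_i$.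

Let $X_i'=X_i\setminus\bigcup_{i'<i}X_{i'}$. These sets are Borel and invariant, and they partition $X$. Put $\hat Y_j=\bigcup_{i<L}(Y_{j,i}\cap X_i')$. Two points of $\hat Y_j$ at finite distance lie in one orbit, hence in one $X_i'$ and in one $Y_{j,i}$; this gives the separation. If $x\in X_i'$, the case $t=0$ gives $j$ and $y\in Y_{j,i}$ with $d(x,y)\le3\rho_j$, and $y\in X_i'$ by invariance, so $y\in\hat Y_j$.
\end{proof}

Let $\mathcal D_j=\{N_{3\rho_j}(y):y\in\hat Y_j\}$ and $U_j=N_{3\rho_j}(\hat Y_j)$, a Borel set. The members of $\mathcal D_j$ are connected subgraphs of diameter at most $6\rho_j$, distinct members are at distance greater than $194\rho_j$, and $\bigcup_jU_j=X$.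

\subsection{A Borel toast}\label{sub:toast}

Balls of one scale are far apart, but a ball of a smaller scale may straddle the boundary of a ball $D$ of a larger scale. The remedy is to let $D$ absorb the smaller pieces that come close to it, together with a margin. Absorbing one piece may bring the enlarged set close to another piece, and so on. To stop this cascade we absorb whole clusters of earlier pieces at once, and we prove by induction that clusters remain small compared with the next scale.

\begin{proposition}\label{prop:toast}
There are Borel sets $T_1,T_2,\ldots$ covering $X$ and, for each $j$, a partition of $T_j$ into nonempty sets, called \emph{lumps of index $j$}, such that: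
\begin{enumerate}
\item[(T1)] lumps of index $j$ have diameter at most $7\rho_j$, and distinct lumps of index $j$ are at distance greater than $100\rho_j$;
\item[(T2)] if $A,B$ are lumps of indices $i<j$, then $d(A,B)>10$ or $N_5(A)\subset B$.
\end{enumerate}
\end{proposition}

\begin{proof}
A \emph{$20$-chain} in a set $W\subset X$ is a finite sequence of points of $W$ with consecutive distances at most $20$. A set is \emph{$20$-connected} if any two of its points are joined by a $20$-chain in it. The \emph{$20$-components} of $W$ are the classes of the relation ``joined by a $20$-chain in $W$''. They are $20$-connected, distinct ones are at distance greater than $20$, and each $20$-connected subset of $W$ lies in one of them.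

Put $W_0=\emptyset$ and define recursively, for $D\in\mathcal D_j$,
\[
D^*=D\cup\bigcup\{N_5(E):E\text{ is a $20$-component of }W_{j-1},\ d(E,D)\le10\},
\]
\[
T_j=\bigcup_{D\in\mathcal D_j}D^*,\qquad W_j=T_1\cup\dots\cup T_j .
\]
The lumps of index $j$ are the sets $D^*$, $D\in\mathcal D_j$. Since $T_j\supset U_j$, the sets $T_j$ cover $X$.

\emph{The sets $T_j$ are Borel.} Assume that $W_{j-1}$ is Borel. Let $V_0=W_{j-1}\cap N_{10}(U_j)$ and $V_{m+1}=W_{j-1}\cap N_{20}(V_m)$. Then $V=\bigcup_mV_m$ is Borel, and it is the union of the $20$-components of $W_{j-1}$ that are within distance $10$ of some member of $\mathcal D_j$. So $T_j=U_j\cup N_5(V)$ and $W_j$ are Borel.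

\emph{Lumps are $20$-connected.} The set $D$ is a connected subgraph, each absorbed $E$ is $20$-connected and within $10$ of $D$, and each point of $N_5(E)$ is within $5$ of $E\subset D^*$.

\emph{Sizes.} We prove by induction on $j$:
\begin{enumerate}
\item[(a)] each $D^*$ with $D\in\mathcal D_j$ has diameter at most $7\rho_j$, and $d(D^*,D'^*)>100\rho_j$ for distinct $D,D'\in\mathcal D_j$;
\item[(b)] every $20$-component of $W_j$ has diameter at most $8\rho_j$.
\end{enumerate}
For $j=1$ we have $D^*=D$, and the $20$-components of $W_1=U_1$ are the members of $\mathcal D_1$, so (a) and (b) hold. Let $j\ge2$.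

(a) By (b) for $j-1$, every point of $D^*$ is within $5+8\rho_{j-1}+10\le9\rho_{j-1}\le\rho_j/10$ of $D$. So the diameter of $D^*$ is at most $6.2\rho_j$, and $d(D^*,D'^*)>194\rho_j-0.2\rho_j$.

(b) We first show that no $20$-chain in $W_j$ joins two distinct lumps of index $j$. Otherwise take such a chain with the fewest points. An interior point in $T_j$ would lie in a lump different from one of the two end lumps and would give a shorter chain. So the interior points lie in $W_{j-1}$, and in one $20$-component of $W_{j-1}$. The two lumps are then at distance at most $8\rho_{j-1}+40<100\rho_j$, which contradicts (a). Hence a $20$-component $Q$ of $W_j$ meets at most one lump of index $j$. If it meets none, then $Q\subset W_{j-1}$, so $Q$ lies in a $20$-component of $W_{j-1}$ and has diameter at most $8\rho_{j-1}$. If it meets the lump $B$, take $q\in Q\setminus B$ and follow a $20$-chain in $Q$ from $q$ until it first enters $B$. The earlier points avoid $T_j$, so they lie in one $20$-component of $W_{j-1}$, and $d(q,B)\le8\rho_{j-1}+20$. Therefore the diameter of $Q$ is at most $7\rho_j+16\rho_{j-1}+40\le7.16\rho_j+40\le8\rho_j$.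

By (a), the lumps of index $j$ are pairwise disjoint and (T1) holds.

\emph{Proof of} (T2). Let $B=D^*$ with $D\in\mathcal D_j$. The lump $A\subset T_i\subset W_{j-1}$ is $20$-connected, so it lies in a $20$-component $E$ of $W_{j-1}$. If $d(E,D)\le10$, then $N_5(A)\subset N_5(E)\subset B$. Otherwise $d(A,D)>10$, and $B$ is the union of $D$ and of sets $N_5(E')$ with $E'\ne E$. For these $d(E,E')>20$, so $d(A,N_5(E'))>15$. Hence $d(A,B)>10$.
\end{proof}

A lump $A$ is finite by (T1) and its orbit is infinite and connected, so $N_5(A)\not\subset A$. By (T2), then, a lump of one index is never equal as a set to a lump of another index, and the index $\mathrm{ind}\,A$ is well defined.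

\subsection{The coloring}\label{sub:coloring}

The margin $5=2+1+2$ in (T2) is what keeps collars apart.

\begin{lemma}\label{lem:collars}
Let $A,A'$ be lumps.
\begin{enumerate}
\item[(a)] If $x\notin A$ and $d(x,A)\le5$, then every lump containing $x$ has larger index than $A$ and contains $N_5(A)$.
\item[(b)] If $d(x,y)\le1$, $x$ is in the collar of $A$ and $y$ is in the collar of $A'$, then $A=A'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $B\ni x$ be a lump. Then $B\ne A$ and $d(A,B)\le5$, so the indices differ by (T1). If $\mathrm{ind}\,B<\mathrm{ind}\,A$, then (T2) gives $x\in N_5(B)\subset A$, which is false. So $\mathrm{ind}\,B>\mathrm{ind}\,A$, and (T2) gives $N_5(A)\subset B$.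

(b) Suppose $A\ne A'$. Since $d(A,A')\le2+1+2$, the indices differ by (T1), and (T2) gives $N_5(A)\subset A'$ or $N_5(A')\subset A$. In the first case $d(y,A)\le3$ gives $y\in A'$, in the second $d(x,A')\le3$ gives $x\in A$. A point in the collar of a set is not in the set, so both are impossible.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:core}]
For $x\in X$ let $j(x)=\min\{j:x\in T_j\}$, and let $B_x$ be the lump of index $j(x)$ containing $x$. For lumps $A,B$ in one orbit let $\psi_{A,B}$ be the coloring of the orbit given by Lemma~\ref{lem:cut} for the set $A$, $\sigma=\sigma_A$ and $\sigma'=\sigma_B$. By Lemma~\ref{lem:collars}(b) with $x=y$, each point is in the collar of at most one lump. Define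
\[
\chi(x)=\begin{cases}
\psi_{A,B_x}(x)&\text{if $x$ is in the collar of the lump $A$,}\\
\sigma_{B_x}(x)&\text{if $x$ is in the collar of no lump.}
\end{cases}
\]

\emph{$\chi$ is proper.} Let $x,y$ be adjacent. We show that at both points $\chi$ agrees with one and the same proper coloring of the orbit.

\emph{Case 1: $B_x=B_y=B$.} If neither point is in a collar, $\chi=\sigma_B$ at both. Otherwise let $x$, say, be in the collar of $A$, so that $\chi(x)=\psi_{A,B}(x)$. We have $y\notin A$, for otherwise $\mathrm{ind}\,B_y\le\mathrm{ind}\,A<\mathrm{ind}\,B_x$ by Lemma~\ref{lem:collars}(a). So $1\le d(y,A)\le3$. If $d(y,A)\le2$, then $\chi(y)=\psi_{A,B}(y)$ by definition. If $d(y,A)=3$, then $y$ is in no collar by Lemma~\ref{lem:collars}(b), and $\chi(y)=\sigma_B(y)=\psi_{A,B}(y)$.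

\emph{Case 2: $B_x\ne B_y$.} These lumps are at distance at most $1$, so $j(x)\ne j(y)$ by (T1). Let $j(x)<j(y)$, $A=B_x$ and $B=B_y$. Then $y\notin A$ by the minimality of $j(y)$, so $d(y,A)=1$ and $\chi(y)=\psi_{A,B}(y)$. If $x$ were in the collar of a lump $A''$, Lemma~\ref{lem:collars}(a) would give $N_5(A'')\subset A$, and then $y\in A$ because $d(y,A'')\le3$. So $x$ is in no collar, and $\chi(x)=\sigma_A(x)=\psi_{A,B}(x)$.

\emph{$\chi$ is Borel.} Fix $i$. For $x\in N_2(T_i)$ there is, by (T1), exactly one lump $A$ of index $i$ with $d(x,A)\le2$; put $\tau_i(x)=\sigma_A(x)$. Every point of $A$ is within $7\rho_i+2$ of $x$, and every other lump of index $i$ is at distance greater than $100\rho_i-2\ge7\rho_i+2$ from $x$. Thus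
\[
A=\{\gamma x:|\gamma|\le7\rho_i+2,\ \gamma x\in T_i\}.
\]
The tests $\gamma x\in T_i$ and $\alpha x\prec\beta x$ with $|\alpha|,|\beta|,|\gamma|\le7\rho_i+2$ determine the element $\gamma$ with $\gamma x=o(A)$, and $\tau_i(x)$ is determined by $\mathrm{sgn}\,\gamma$. So $\tau_i$ is given by a local rule and is Borel.

The Borel sets $Z_j=\{x:j(x)=j\}=T_j\setminus W_{j-1}$, where $W_{j-1}=T_1\cup\dots\cup T_{j-1}$, partition $X$. Let $x\in Z_j$; then $\sigma_{B_x}(x)=\tau_j(x)$. By Lemma~\ref{lem:collars}(a), a lump whose collar contains $x$ has index $i<j$. For $i<j$ we have $x\notin T_i$, so $x$ is in the collar of a lump $A$ of index $i$ if and only if $x\in N_2(T_i)$, and then $d(x,A)=1$ if and only if $x\in N_1(T_i)$. Hence on $Z_j\cap N_2(T_i)$, $i<j$, we have $\chi=2$ where $\tau_i=1$; $\chi=0$ where $\tau_i=0$ and $x\in N_1(T_i)$; and $\chi=\tau_j$ at the remaining points. On $Z_j\setminus\bigcup_{i<j}N_2(T_i)$ we have $\chi=\tau_j$. These countably many Borel sets cover $X$ and $\chi$ is Borel on each.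
\end{proof}

\begin{remark}\label{rem:hyp}
Polynomial growth is used only in Lemma~\ref{lem:scales}, and the infinity of $\Gamma$ only to define the index of a lump. Freeness gives \eqref{eq:dist}, Lemma~\ref{lem:greedy} and the colorings $\sigma_A$; without it a generator may fix a point $x$, and $\chi(sx)\ne\chi(x)$ is impossible. The homomorphism $\mathrm{sgn}$ makes the orbits bipartite, and it cannot be dropped. Let $\Gamma$ be the product of the four-group $\{e,u,v,uv\}$ with the infinite dihedral group generated by two involutions $s,t$, let $S=\{u,v,uv,s,t\}$, and let $\Gamma$ act on itself, as a discrete space, by left multiplication. Then $b(r)\le4(2r+1)$, but the vertices $e,u,v,uv$ are pairwise adjacent.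
\end{remark}

\section{Finite sets of centers}\label{sec:finite}

\begin{proof}[Proof of Theorem~\ref{thm:group}]
A set that is $k$-centerpole for arbitrary colorings is so for Borel colorings. Conversely, let $\chi_0\colon G\to k$ be bad for $C$; we construct a bad Borel $k$-coloring. For $C=\emptyset$ a constant coloring is bad, so let $C\ne\emptyset$.

\emph{The group.} Let $G\rtimes\{\pm1\}$ be the group of pairs $(\varepsilon,v)$ with $\varepsilon=\pm1$, $v\in G$ and product $(\varepsilon,v)(\varepsilon',v')=(\varepsilon\varepsilon',v+\varepsilon v')$. It acts on $G$ by the homeomorphisms $(\varepsilon,v)x=\varepsilon x+v$. Let $\Gamma$ be the subgroup generated by $S=\{(-1,2c):c\in C\}$, and let $\mathrm{sgn}(\varepsilon,v)=\varepsilon$. The element $(-1,2c)$ acts as the reflection $x\mapsto2c-x$; it has order $2$ and sign $-1$. By induction on $l$, a product of $l$ elements of $S$ has the form $((-1)^l,2\sum_{c\in C}m_cc)$ with integers $|m_c|\le l$. Hence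
\[
b(r)\le2(2r+1)^{|C|}\le2^{|C|+1}(1+r)^{|C|},
\]
and every $(\varepsilon,v)\in\Gamma$ has $v\in2H$, where $H$ is the countable subgroup of $G$ generated by $C$.

\emph{The exceptional set.} The action on $G$ is not free, because $(-1,v)$ fixes the solutions of $2x=v$. We remove them. Let $P=\{x\in G:2x\in2H\}$ and $X=G\setminus P$. (For $G=\mathbb R^n$, $P=H$.) The fibers of $x\mapsto2x$ are empty or cosets of the countable group $\{x:2x=0\}$, and $2H$ is countable, so $P$ is countable. If $x\in P$ and $(\varepsilon,v)\in\Gamma$, then $2(\varepsilon x+v)=\varepsilon\cdot2x+2v\in2H$; so $P$ and $X$ are $\Gamma$-invariant. The action on $X$ is free: $x+v=x$ forces $v=0$, and $-x+v=x$ forces $2x=v\in2H$, that is, $x\in P$.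

\emph{The coloring.} The subspace $X$ is separable and metrizable. By Proposition~\ref{prop:core} if $\Gamma$ is infinite, and by Lemma~\ref{lem:finitegroup} if it is finite, there is a Borel map $\chi_1\colon X\to\{0,1,2\}$ with $\chi_1(2c-x)\ne\chi_1(x)$ for all $x\in X$, $c\in C$. Let $\chi=\chi_0$ on $P$ and $\chi=\chi_1$ on $X$. This is a $k$-coloring because $k\ge3$. It is Borel: every subset of the countable set $P$ is a countable union of closed points, and $X$ is Borel in $G$, so Borel subsets of $X$ are Borel in $G$. Let $c\in C$. The reflection in $c$ preserves $X$ and $P$, so $M_c(\chi)\cap X=\emptyset$ and $M_c(\chi)\cap P\subset M_c(\chi_0)$. By Lemma~\ref{lem:bad}, $M_c(\chi_0)$ is totally bounded, hence so is $M_c(\chi)$, and $\chi$ is bad for $C$.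

For the last statement, a set of finite size $c_k^B(G)$ that is $k$-centerpole for Borel colorings is $k$-centerpole for all colorings, so $c_k(G)\le c_k^B(G)$.
\end{proof}

The proof uses only the restriction of $\chi_0$ to $P$. The finiteness of $C$ makes $\Gamma$ finitely generated and bounds its growth, and the hypothesis on $\{x:2x=0\}$ makes $P$ countable. For $C=\{0,1,\sqrt2\}\subset\mathbb R$ the action of $\Gamma$ on $X$ is the one of Section~\ref{sec:three}. There $\chi_1$ cannot be taken with two colors, which is why $k=2$ needs the separate argument of Proposition~\ref{prop:two}.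

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
For $k=1$ both properties mean $C\ne\emptyset$ (Section~\ref{sec:small}). For $k=2$ apply Proposition~\ref{prop:two}. For $k\ge3$ apply Theorem~\ref{thm:group} to $G=\mathbb R^n$, where $\{x:2x=0\}=\{0\}$.
\end{proof}

\section{A finite centerpole set for $k\le n$}\label{sec:LS}

Theorem~\ref{thm:finite} compares $c_k^B$ with $c_k$ only if a smallest centerpole set is finite. We obtain finiteness from the \emph{Lusternik--Schnirelmann theorem}: if the sphere $S^m$ is covered by $m+1$ closed sets, then one of them contains a pair of antipodal points $u,-u$. If the color classes of a $k$-coloring of $\mathbb R^k$ were closed, the theorem would give a monochromatic pair $u,-u$ on every sphere around $0$. For an arbitrary coloring we round points to the lattice $\mathbb Z^k$ in order to obtain closed sets. The price is that the pair of rounded points is symmetric with respect to a point near $0$, out of finitely many.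

\begin{proposition}\label{prop:LS}
Let $k\le n$ and $\Lambda=\{0,1\}^k\cup\{-1,0\}^k\subset\mathbb Z^k$. The set $\frac12\Lambda\times\{0\}\subset\mathbb R^k\times\mathbb R^{n-k}$ has $2^{k+1}-1$ points and is $k$-centerpole.
\end{proposition}

\begin{proof}
The two cubes have $2^k$ points each and share only $0$. An unbounded monochromatic symmetric set for the restriction of a coloring to $\mathbb R^k\times\{0\}$ is one for the coloring itself, so we may assume $n=k$. Let $\chi\colon\mathbb R^k\to k$ be any coloring.

\emph{Rounding.} For $u=(u_1,\dots,u_k)\in\mathbb R^k$ and $\theta\in[0,1)$ let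
\[
r_\theta(u)=(\lfloor u_1+\theta\rfloor,\dots,\lfloor u_k+\theta\rfloor)\in\mathbb Z^k .
\]
(The points $r_\theta(u)$ are vertices of a simplex containing $u$ in the Kuhn, or Freudenthal, triangulation of $\mathbb R^k$; we do not need this.) We use three properties.
\begin{enumerate}
\item[(i)] $|r_\theta(u)-u|\le\sqrt k$, since each coordinate moves by at most $1$.
\item[(ii)] $r_\theta(u)-r_{\theta'}(u)\in\Lambda$: if $\theta\ge\theta'$, then $0\le\theta-\theta'<1$ and each coordinate of the difference is $0$ or $1$; if $\theta<\theta'$, each is $0$ or $-1$.
\item[(iii)] $r_\theta(-u)=-r_{1-\theta}(u)$ for all but finitely many $\theta\in(0,1)$: apply $\lfloor-s\rfloor=-\lfloor s+1\rfloor$, valid for $s\notin\mathbb Z$, to $s=u_m-\theta$, $1\le m\le k$.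
\end{enumerate}
For $i<k$ let $\mu_i(u)$ be the Lebesgue measure of $\{\theta\in[0,1):\chi(r_\theta(u))=i\}$, a finite union of intervals. Then $\sum_{i<k}\mu_i(u)=1$. Each $\mu_i$ is continuous. Indeed, $\lfloor u_m+\theta\rfloor\ne\lfloor u_m'+\theta\rfloor$ only if an integer lies between $u_m+\theta$ and $u'_m+\theta$, and the set of such $\theta\in[0,1)$ has measure at most $|u_m-u_m'|$. So $|\mu_i(u)-\mu_i(u')|\le\sum_m|u_m-u_m'|$.

\emph{One sphere.} Let $R$ be a positive integer and let $F_i$ be the set of $u$ with $|u|=R$ and $\mu_i(u)\ge1/k$. The $k$ sets $F_i$ are closed and cover the sphere $|u|=R$, of dimension $k-1$. By the Lusternik--Schnirelmann theorem there are $i$ and $u$ with $u,-u\in F_i$. Choose $\theta$ such that $v=r_\theta(u)$ has color $i$. The set of $\theta'$ for which $w=r_{\theta'}(-u)$ has color $i$ has positive measure, so by (iii) we can choose such a $\theta'\in(0,1)$ with $w=-r_{1-\theta'}(u)$. By (ii), $\delta=v+w\in\Lambda$. Thus $v$ and $w=2\cdot\frac\delta2-v$ both have color $i$, and $|v|\ge R-\sqrt k$ by (i).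

\emph{All spheres.} Write $v_R,w_R$ for the points found at radius $R$. One pair $(\delta,i)$ occurs for infinitely many $R$. The corresponding points $v_R,w_R$ form an unbounded set of color $i$ that is symmetric with respect to $\frac\delta2\in\frac12\Lambda$.
\end{proof}

The bound is not sharp in general: for $k=1$ and $k=2$ it gives $3$ and $7$, while the values found in Section~\ref{sec:small} are $1$ and $3$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $k>n$ this is Proposition~\ref{prop:many}. Let $k\le n$. By Proposition~\ref{prop:LS}, $c_k^B(\mathbb R^n)\le c_k(\mathbb R^n)\le2^{k+1}-1$. So there is a finite set $C$ with $|C|=c_k^B(\mathbb R^n)$ that is $k$-centerpole for Borel colorings. By Theorem~\ref{thm:finite} it is $k$-centerpole for arbitrary colorings, and $c_k(\mathbb R^n)\le c_k^B(\mathbb R^n)$.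
\end{proof}

\begin{thebibliography}{1}

\bibitem{BC}
Taras Banakh and Ostap Chervak, \emph{Centerpole sets for colorings of Abelian groups}, arXiv:1003.2588 (2010).

\end{thebibliography}
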